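
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Integral lifts of the mod 2 reductions of the primitive Conway coefficients}


\begin{abstract}
Taking an integral logarithm of the Conway polynomial of a knot produces integer-valued
additive invariants $pc_{2n}$ of Goussarov--Vassiliev degree $2n$. Conant conjectured that
$pc_{4i}$ is congruent modulo $2$ to an integer-valued invariant of degree $4i-1$. We prove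
that for every $n\ge 2$ the invariant $pc_{2n}$ is congruent modulo $2$ to an integer-valued
additive invariant of degree at most $2n-1$. The method is to take the logarithm of
the HOMFLY-PT polynomial in two variables and to evaluate it $2$-adically at the point where
it specializes to $V_K(\sqrt{-1})=\pm1$. We also show that neither the modulus $2$ nor the
degree $2n-1$ can be improved.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $C(z)=1+\sum_{i\ge1}c_{2i}z^{2i}$ be the Conway polynomial of an oriented knot $K$ in $S^3$.
The coefficient $c_{2i}$ is a Goussarov--Vassiliev (GV) invariant of degree $2i$ (the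
definition is recalled in Section~\ref{sec:background}). For $i\ge2$ it is not additive under
connected sum, because it is $C$ as a whole that is multiplicative. A logarithm turns products
into sums, but the ordinary logarithm introduces denominators. The following variant does not.
Define
\[
\operatorname{exp}_{\mathbb Z}\colon x\mathbb Z[[x]]\to 1+x\mathbb Z[[x]],\qquad
\operatorname{exp}_{\mathbb Z}\Big(\sum_{i\ge1}b_ix^i\Big)=\prod_{i\ge1}\bigl(1+(-x)^i\bigr)^{b_i}.
\]
This is a bijection, because the exponents can be read off one after another, and it takes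
addition to multiplication. Let $\operatorname{log}_{\mathbb Z}$ be its inverse. With $x=z^2$ put
\[
\operatorname{log}_{\mathbb Z}C=\sum_{i\ge1}pc_{2i}\,x^i .
\]
The $pc_{2i}$ are integer-valued knot invariants, additive under connected sum. For instance
\begin{equation}\label{eq:pc4}
pc_2=-c_2,\qquad pc_4=c_4-\tfrac12\,(c_2+c_2^2).
\end{equation}

It is known that $pc_{2i}$ has degree $2i$ over $\mathbb Z$, and that over $\mathbb Z/2$ its
degree drops to $2i-1$. The second fact has to be read for $i\ge2$: the reduction of $pc_2$ is
the Arf invariant, which does not have degree $1$. We use neither fact; the first is reproved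
in Lemma~\ref{lem:bdegree}, and the second, for $i\ge2$, follows from Theorem~\ref{thm:main}. An
integer-valued invariant of degree $d$ reduces to a $\mathbb Z/2$-valued invariant of degree
$d$, but nothing in the definition provides a converse. So one may ask whether the drop of
degree is visible over the integers.

\begin{conjecture}[Conant \cite{Conant}]
For each integer $i\ge1$ there is an integer-valued GV invariant $v_{4i-1}$ of degree $4i-1$ with
$pc_{4i}\equiv v_{4i-1}\pmod 2$ on all knots.
\end{conjecture}

The drop of degree modulo $2$ means that the values of $pc_{2n}$ on knots with $2n$ double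
points are even. If $v$ is an integer-valued invariant of degree at most $2n-1$ with
$pc_{2n}\equiv v\pmod 2$, then $w=\frac12(pc_{2n}-v)$ is an integer-valued invariant whose value
on such a singular knot is \emph{half} that of $pc_{2n}$. Conversely, given such an integer-valued
$w$, the invariant $v=pc_{2n}-2w$ is as required. So the question is whether half of the
top-degree part of $pc_{2n}$ comes from an integer-valued invariant. The smallest case $n=2$ can
be settled by hand, with a pleasant answer: $pc_4$ is congruent mod $2$ to the coefficient of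
$z^2u$ in the HOMFLY-PT polynomial, where $u=a^2-1$ (Section~\ref{sec:example}).

\subsection{Results}

Throughout, ``degree $d$'' means degree at most $d$ unless we say \emph{exactly}, and
``additive'' means additive under connected sum.

\begin{theorem}\label{thm:main}
For every $n\ge2$ there is an integer-valued additive GV invariant $v_{2n-1}$ of degree
$\le 2n-1$ with $pc_{2n}\equiv v_{2n-1}\pmod 2$ on all knots.
\end{theorem}

The case $n=2i$ is the conjecture, which is therefore true.

\begin{theorem}\label{thm:sharp}
\textup{(a)} For $n\ge2$, the reduction of $pc_{2n}$ mod $2$ is not a $\mathbb Z/2$-valued GV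
invariant of degree $\le 2n-2$. Hence $v_{2n-1}$ in Theorem~\ref{thm:main} has degree exactly
$2n-1$.

\textup{(b)} For $n\ge2$ and $M\ge2$, $pc_{2n}$ is congruent mod $M$ to an integer-valued
\textup{(}or even $\mathbb Z/M$-valued\textup{)} GV invariant of degree $\le 2n-1$ if and only if
$M=2$. For $n=1$ this happens for no $M\ge2$.
\end{theorem}

\begin{corollary}\label{cor:half}
For $n\ge2$, $w_{2n}=\frac12(pc_{2n}-v_{2n-1})$ is an integer-valued additive GV invariant of
degree $2n$ whose symbol is half the symbol of $pc_{2n}$.
\end{corollary}

\begin{proof}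
The invariant $w_{2n}$ is integer-valued by the congruence, and it is additive of degree $\le2n$
because $pc_{2n}$ and $v_{2n-1}$ are. On knots with $2n$ double points $v_{2n-1}$ vanishes, so
$w_{2n}$ takes half the value of $pc_{2n}$.
\end{proof}

\subsection{The idea: two gradings}

Expand the HOMFLY-PT polynomial of a knot as a power series in $x=z^2$ and $u=a^2-1$. The
coefficient of $x^ku^j$ has GV degree $\le 2k+j$, and for $u=0$ one recovers the Conway
polynomial. On the other hand, the specialization to the Jones polynomial at $t=\sqrt{-1}$ is
$x=u=-2$, and $V_K(\sqrt{-1})=\pm1$ for every knot. There $x^ku^j$ becomes $(-2)^{k+j}$,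
so the power of $2$ grows with $k+j$, not with $2k+j$. We call $k+j$ the \emph{weight}. A suitable
congruence modulo a power of $2$ ties together the terms of weight $n$. Exactly one of them has
GV degree up to $2n$: the Conway term $x^n$. All the others, and all terms of smaller weight, have
degree at most $2n-1$.

To exploit this we must (i) kill the sign $\pm1$, and (ii) get rid of products of lower
invariants, whose degrees would be too large. A two-variable version of
$\operatorname{log}_{\mathbb Z}$ followed by the $2$-adic logarithm does both. What remains is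
(iii): the terms of smaller weight appear with denominators. This is harmless, because their sum
is forced to be integral.

\section{Background}\label{sec:background}

\paragraph{GV invariants and symbols.}
An \emph{$m$-singular knot} is an immersed oriented circle in $S^3$ whose only singularities are
$m$ transverse double points. A knot invariant $v$ with values in an abelian group extends to
singular knots by $v(K_\times)=v(K_+)-v(K_-)$ at each double point. It is a GV invariant of
degree $\le d$ if it vanishes on all $(d+1)$-singular knots, and hence on all $m$-singular knots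
with $m>d$. The \emph{chord diagram} $D$ of an $m$-singular knot is the circle together with $m$
chords joining the pairs of points that are identified; $|D|$ denotes the number of chords. Every
chord diagram arises in this way, and two singular knots with the same diagram differ by isotopy
and crossing changes. Hence an invariant of degree $\le m$ takes a value on $m$-singular knots
that depends only on the chord diagram. This function on chord diagrams with $m$ chords is its
\emph{symbol} $\sigma(v)$ (in degree $m$).

If $v,w$ are rational-valued of degrees $\le p,q$, then $vw$ has degree $\le p+q$ and its symbol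
in that degree is
\begin{equation}\label{eq:product}
\sigma(vw)(D)=\sum_{T\subset D,\ |T|=p}\sigma(v)(T)\,\sigma(w)(D\setminus T),
\end{equation}
where $T$ runs over sets of chords of $D$ \cite{BarNatan}.

\paragraph{The HOMFLY-PT polynomial.}
This is the invariant $P_L(a,z)$ of oriented links with
\[
a^{-1}P_{L_+}-aP_{L_-}=zP_{L_0},\qquad P_{\mathrm{unknot}}=1 .
\]
It is multiplicative under connected sum. Setting $a=1$ gives the Conway polynomial, and
$V_L(t)=P_L(a=t,\ z=t^{1/2}-t^{-1/2})$ is the Jones polynomial. For a knot,
$V_K(\sqrt{-1})=(-1)^{\mathrm{Arf}(K)}$ \cite{Jones,Murakami,LickorishMillett}; we only use that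
the value is $\pm1$.

\section{The coefficients of the HOMFLY-PT polynomial}\label{sec:homfly}

Put $A=a^2$, $u=A-1$, $x=z^2$. For a link $L$ with $r$ components put $\tilde P_L=a^{r-1}P_L$;
this removes odd powers of $a$. Multiplying $P_{L_+}=a^2P_{L_-}+azP_{L_0}$ by $a^{r-1}$, where $r$
is the number of components of $L_\pm$, we obtain
\begin{equation}\label{eq:skein}
\tilde P_{L_+}=A\tilde P_{L_-}+zA^{\epsilon}\tilde P_{L_0},
\end{equation}
with $\epsilon=0$ if $L_0$ has $r+1$ components and $\epsilon=1$ if it has $r-1$. For the
$r$-component unlink, $P=((a^{-1}-a)/z)^{r-1}$, so $\tilde P=(-u/z)^{r-1}$.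

Degrees will be read off from a filtration. We regard $\mathbb Z[A^{\pm1}]$ as a subring of
$\mathbb Z[[u]]$ via $A=1+u$. Let $F^w\subset\mathbb Z[[u]][z^{\pm1}]$ consist of the elements all
of whose monomials $u^pz^l$ satisfy $p+l\ge w$. Then $F^wF^{w'}\subset F^{w+w'}$, $u,z\in F^1$,
$u/z\in F^0$ and $A^{\pm1}\in1+F^1$.

\begin{lemma}\label{lem:integrality}
For an $r$-component link $L$, $z^{r-1}\tilde P_L\in\mathbb Z[A^{\pm1},z^2]$ and
$\tilde P_L\in(-u/z)^{r-1}+F^1\subset F^0$.
\end{lemma}

\begin{proof}
Both claims hold for unlinks. Argue by induction on the number of crossings of a diagram and,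
for a fixed number of crossings, on the number of crossing changes needed to reach a
diagram of an unlink. A crossing change that lowers the second number relates the given diagram
by \eqref{eq:skein} to a diagram already treated and to a diagram $L_0$ with fewer crossings. So
it suffices to show: if the claims hold for $L_0$ and for one of $L_\pm$, they hold for the other.

First claim. After multiplication by $z^{r-1}$ the last term of \eqref{eq:skein} is
$A^\epsilon z^r\tilde P_{L_0}$. If $L_0$ has $r_0=r+1$ components, then $z^r=z^{r_0-1}$; if
$r_0=r-1$, then $z^r=z^2z^{r_0-1}$. In both cases the term lies in $\mathbb Z[A^{\pm1},z^2]$, and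
$A$ is invertible there.

Second claim. The links $L_+$ and $L_-$ have the same number $r$ of components, so we must show
that $\tilde P_{L_+}\equiv\tilde P_{L_-}$ mod $F^1$ as soon as one of the two lies in $F^0$. Since
$\tilde P_{L_0}\in F^0$, we have $zA^\epsilon\tilde P_{L_0}\in F^1$. If $\tilde P_{L_-}\in F^0$,
then $A\tilde P_{L_-}=\tilde P_{L_-}+u\tilde P_{L_-}\equiv\tilde P_{L_-}$ mod $F^1$, and
\eqref{eq:skein} gives the congruence. If $\tilde P_{L_+}\in F^0$, it follows in the same way from
$\tilde P_{L_-}=A^{-1}(\tilde P_{L_+}-zA^\epsilon\tilde P_{L_0})$ and $A^{-1}\in1+F^1$.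
\end{proof}

For a knot $K$ this gives $P_K\in\mathbb Z[A^{\pm1},x]$ and $P_K\in1+F^1$. So we may write
\[
P_K=\sum_{k,j\ge0}p_{k,j}(K)\,x^ku^j\in\mathbb Z[[x,u]],\qquad p_{k,j}(K)\in\mathbb Z,\quad
p_{0,0}=1,\quad p_{k,0}=c_{2k},
\]
where $c_0=1$.

For a set $S$ of chords of a diagram, let $r(S)$ be the number of circles obtained by deleting
the other chords and smoothing those in $S$: at a chord with endpoints $p,q$, the arc arriving at
$p$ is continued by the arc leaving $q$, and vice versa.

\begin{lemma}\label{lem:pdegree}
The invariant $p_{k,j}$ has degree $\le 2k+j$. On an $m$-singular knot with chord diagram $D$,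
\[
\sum_{2k+j=m}p_{k,j}\,z^{2k}u^j=\sum_{S\subset D}u^{m-|S|}z^{|S|}(-u/z)^{r(S)-1}.
\]
\end{lemma}

\begin{proof}
The skein relation gives $P_{L_+}-P_{L_-}=uP_{L_-}+az\,P_{L_0}$. Applying this at every double
point of an $m$-singular knot we get
\[
P=\sum_{S\subset D}u^{m-|S|}(az)^{|S|}P_{K_S},
\]
where $K_S$ is smoothed at the double points in $S$ and has negative crossings at the others. The
link $K_S$ has $r(S)$ components. Each smoothing changes the number of components by one, so
$|S|-(r(S)-1)$ is even, and by Lemma~\ref{lem:integrality}
\[
a^{|S|}P_{K_S}=A^{(|S|-r(S)+1)/2}\,\tilde P_{K_S}\in(-u/z)^{r(S)-1}+F^1 .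
\]
Hence $P\in F^m$, and modulo $F^{m+1}$ it equals the asserted sum. The monomial
$x^ku^j=z^{2k}u^j$ lies in $F^{2k+j}$ but not in $F^{2k+j+1}$. So on $m$-singular knots all
$p_{k,j}$ with $2k+j<m$ vanish, and those with $2k+j=m$ are as stated.
\end{proof}

The only other input from knot theory is the following evaluation. Let $\hat{\mathbb Z}_2$ and
$\mathbb Q_2$ be the rings of $2$-adic integers and $2$-adic numbers, and $\operatorname{ord}_2$
the $2$-adic valuation.

\begin{lemma}\label{lem:eval}
Let $\phi\colon\mathbb Z[[x,u]]\to\hat{\mathbb Z}_2$ be the continuous ring homomorphism with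
$\phi(x)=\phi(u)=-2$. For every knot, $\phi(P_K)=\sum_{k,j}p_{k,j}(K)(-2)^{k+j}=\pm1$.
\end{lemma}

\begin{proof}
The map is well defined and continuous, since monomials of total degree $N$ go to multiples of
$2^N$. It sends $A=1+u$ to $-1$, and therefore $A^{-1}$ to $-1$. So on $\mathbb Z[A^{\pm1},x]$ it
is the evaluation at $A=-1$, $x=-2$. For $a=t=\sqrt{-1}$ we have $A=t^2=-1$ and
$x=(t^{1/2}-t^{-1/2})^2=t-2+t^{-1}=-2$, so the value is $V_K(\sqrt{-1})=\pm1$.
\end{proof}

\section{The first case, by hand}\label{sec:example}

We treat $n=2$ with no logarithm at all. First we need two small coefficients. If $z=a^{-1}-a$,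
then the constant value $1$ satisfies the skein relation, so $P_L=1$ for all links at this
specialization. There $x=(A-1)^2/A=u^2/(1+u)$, so for knots
\[
1=\sum_{k,j}p_{k,j}\,u^{2k+j}(1+u)^{-k}.
\]
The coefficients of $u$ and $u^2$ give $p_{0,1}=0$ and $p_{0,2}=-p_{1,0}=-c_2$.

Put $\tau=c_4+p_{1,1}+p_{0,2}$, the sum of the coefficients of weight $2$. By
Lemma~\ref{lem:eval}, $y=\phi(P_K)$ satisfies
\[
y\equiv1-2c_2+4\tau\pmod 8,\qquad y=\pm1 .
\]
The sign depends on the knot; squaring removes it. Since $y$ is known mod $8$, $y^2$ is known mod
$16$:
\[
1=y^2\equiv1-4c_2+4c_2^2+8\tau\pmod{16}.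
\]
Hence $\tau\equiv\frac12(c_2-c_2^2)\equiv\frac12(c_2^2-c_2)\pmod 2$, where the last step uses that
$c_2^2-c_2$ is even. Now substitute this in \eqref{eq:pc4}:
\[
pc_4=\tau-p_{1,1}-p_{0,2}-\tfrac12(c_2+c_2^2)\equiv
\tfrac12(c_2^2-c_2)-\tfrac12(c_2^2+c_2)-p_{1,1}-p_{0,2}
=-c_2-p_{1,1}-p_{0,2}\pmod2 .
\]
The product $c_2^2$, which has degree $4$ and would have spoiled the argument, has canceled. As
$p_{0,2}=-c_2$, what remains is
\[
pc_4\equiv p_{1,1}\pmod 2,
\]
and $p_{1,1}$ is an integer-valued invariant of degree $\le3$ by Lemma~\ref{lem:pdegree}.

For a check, take the right-handed trefoil. The positive Hopf link has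
$P=az+a^2\cdot(a^{-1}-a)/z$, and one more skein relation gives for the trefoil
$P=a^2+az\bigl(az+(a-a^3)/z\bigr)=2A-A^2+xA=1+x+xu-u^2$. So $c_2=1$, $c_4=0$, $pc_4=-1$ and
$p_{1,1}=1$.

Three features carry over to general $n$. The terms of weight $n$ occur together with the same
power of $2$. The sign is killed by squaring, which in general is the logarithm with
$\log(-1)=0$. And the unwanted products disappear when coefficients of $P$ are replaced by
exponents in a product expansion. One new difficulty appears for $n\ge3$: after division by the
power of $2$, the terms of lower weight have denominators.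

\section{The two-variable logarithm and the proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection{Additive invariants from HOMFLY-PT}

Set $\varepsilon_{k,0}=(-1)^k$ and $\varepsilon_{k,j}=1$ for $j\ge1$. The signs with $j=0$ are
those in the definition of $\operatorname{exp}_{\mathbb Z}$. Every element of
$1+(x,u)\mathbb Z[[x,u]]$ can be written uniquely as
\[
\prod_{(k,j)\ne(0,0)}(1+\varepsilon_{k,j}x^ku^j)^{b_{k,j}},\qquad b_{k,j}\in\mathbb Z .
\]
Indeed, once the exponents with $k+j<N$ are known, dividing by the corresponding factors leaves a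
series $1+\sum_{k+j=N}e_{k,j}x^ku^j+\cdots$, and the exponents with $k+j=N$ must be
$b_{k,j}=\varepsilon_{k,j}e_{k,j}$. Define $b_{k,j}(K)\in\mathbb Z$ by
\begin{equation}\label{eq:prod}
P_K=\prod_{(k,j)\ne(0,0)}(1+\varepsilon_{k,j}x^ku^j)^{b_{k,j}(K)} .
\end{equation}
Since $P$ is multiplicative under connected sum and exponents add under multiplication, each
$b_{k,j}$ is additive. Setting $u=0$ in \eqref{eq:prod} gives
$C=\prod_{k\ge1}(1+(-x)^k)^{b_{k,0}}$, that is,
\[
b_{n,0}=pc_{2n}.
\]

\begin{lemma}\label{lem:bdegree}
The invariant $b_{k,j}$ has degree $\le2k+j$. In particular $pc_{2n}$ has degree $\le2n$.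
\end{lemma}

\begin{proof}
Let $\ell_{k,j}$ be the coefficient of $x^ku^j$ in the ordinary logarithm $\log P_K$. It is a
rational linear combination of products $p_{k_1,j_1}\cdots p_{k_s,j_s}$ with $\sum k_i=k$ and
$\sum j_i=j$. By Lemma~\ref{lem:pdegree} and the additivity of degrees in products, it has degree
$\le2k+j$. Taking logarithms in \eqref{eq:prod},
\begin{equation}\label{eq:ell}
\ell_{k,j}=\varepsilon_{k,j}b_{k,j}+\sum_{r>1,\ r\mid k,\ r\mid j}
\frac{(-1)^{r-1}}{r}\,\varepsilon_{k/r,j/r}^{\,r}\,b_{k/r,j/r}.
\end{equation}
By induction on $k+j$, the terms of the last sum have degree $\le(2k+j)/r$, and the claim follows.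
\end{proof}

\subsection{The $2$-adic logarithm}

For $w\in4\hat{\mathbb Z}_2$ the series $\log(1+w)=\sum_{r\ge1}(-1)^{r-1}w^r/r$ converges, and it is
a continuous homomorphism from $1+4\hat{\mathbb Z}_2$ to the additive group. For $r\ge2$ we have
$(r-1)\operatorname{ord}_2w\ge2(r-1)>\operatorname{ord}_2r$, so the first term dominates:
\begin{equation}\label{eq:ord}
\operatorname{ord}_2\log(1+w)=\operatorname{ord}_2w\qquad(\operatorname{ord}_2w\ge2).
\end{equation}
For an arbitrary unit $y\in\hat{\mathbb Z}_2^\times$ we have $y^2\in1+8\hat{\mathbb Z}_2$; put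
$\log y=\frac12\log(y^2)$. This extends the previous definition to a continuous homomorphism
$\log\colon\hat{\mathbb Z}_2^\times\to\hat{\mathbb Z}_2$ with $\log(\pm1)=0$.

Apply the homomorphism $\phi$ of Lemma~\ref{lem:eval} to \eqref{eq:prod}. By continuity,
\[
\prod_{(k,j)\ne(0,0)}\bigl(1+\varepsilon_{k,j}(-2)^{k+j}\bigr)^{b_{k,j}(K)}=\pm1 .
\]
All factors are $2$-adic units. With $\lambda_{k,j}=\log(1+\varepsilon_{k,j}(-2)^{k+j})$ we obtain
for every knot a \emph{linear} relation
\begin{equation}\label{eq:linear}
\sum_{k+j\ge1}\lambda_{k,j}\,b_{k,j}(K)=0,\qquad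
\operatorname{ord}_2\lambda_{k,j}=k+j\quad\text{if }k+j\ge2 ,
\end{equation}
where the valuations come from \eqref{eq:ord}.

\subsection{Proof of Theorem~\ref{thm:main}}

Fix $n\ge2$ and divide \eqref{eq:linear} by $2^n$. For $k+j=n$ the coefficient of $b_{k,j}$ becomes
a unit, which is $1$ mod $2\hat{\mathbb Z}_2$; for $k+j>n$ it lies in $2\hat{\mathbb Z}_2$. Hence
\begin{equation}\label{eq:cong}
\sum_{k+j=n}b_{k,j}(K)\equiv-\sum_{1\le k+j<n}\frac{\lambda_{k,j}}{2^n}\,b_{k,j}(K)
\pmod{2\hat{\mathbb Z}_2},
\end{equation}
meaning that the difference of the two sides, computed in $\mathbb Q_2$, lies in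
$2\hat{\mathbb Z}_2$. The left side contains $b_{n,0}=pc_{2n}$ and otherwise terms of degree at
most $2n-1$. On the right stand invariants of degree at most $2n-2$, but their coefficients are
elements of $\mathbb Q_2$ and need not be integral. We therefore replace the coefficients by
rational ones and use that the right side as a whole is integral.

Since $\mathbb Q_2=\mathbb Z[\frac12]+2\hat{\mathbb Z}_2$, we can choose, for the finitely many pairs
with $1\le k+j<n$, numbers $r_{k,j}\in\mathbb Z[\frac12]$ with
$r_{k,j}\equiv-\lambda_{k,j}/2^n$ mod $2\hat{\mathbb Z}_2$. Put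
\[
E_n=\sum_{1\le k+j<n}r_{k,j}\,b_{k,j}.
\]
For every knot, $E_n(K)\in\mathbb Z[\frac12]$. As the $b_{k,j}(K)$ are integers, $E_n(K)$ is
congruent mod $2\hat{\mathbb Z}_2$ to the right side of \eqref{eq:cong}, which lies in
$\hat{\mathbb Z}_2$ because the left side is an integer. So
$E_n(K)\in\mathbb Z[\frac12]\cap\hat{\mathbb Z}_2=\mathbb Z$. Thus $E_n$ is integer-valued; it is
additive; and by Lemma~\ref{lem:bdegree} its degree is at most
$\max\{2k+j:k+j\le n-1\}=2n-2$. Since $\mathbb Z\cap2\hat{\mathbb Z}_2=2\mathbb Z$, \eqref{eq:cong}
now reads
\begin{equation}\label{eq:v}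
pc_{2n}=b_{n,0}\equiv v_{2n-1}:=\sum_{j=1}^{n}b_{n-j,j}+E_n\pmod 2 .
\end{equation}
For $j\ge1$ the invariant $b_{n-j,j}$ has degree $\le2(n-j)+j=2n-j\le2n-1$. So $v_{2n-1}$ is
integer-valued, additive and of degree $\le2n-1$. \qed

\begin{remark}
The hypothesis $n\ge2$ enters through \eqref{eq:ord}. In weight $1$ the two coefficients are
$\lambda_{1,0}=\log3=\frac12\log9$, of valuation $2$ and not $1$, and $\lambda_{0,1}=\log(-1)=0$. So
after division of \eqref{eq:linear} by $2$ all coefficients lie in $2\hat{\mathbb Z}_2$, and the
argument gives nothing for $n=1$; the statement is in fact false for $n=1$ by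
Theorem~\ref{thm:sharp}(b). For $n=2$ we find
$E_2\equiv b_{1,0}$ mod $2$, and $b_{1,1}=p_{1,1}$, $b_{0,2}=p_{0,2}$ because
$b_{0,1}=p_{0,1}=0$; this is the formula of Section~\ref{sec:example}. For $n=3$ the coefficients
$\lambda_{1,0}/8$ and $\lambda_{k,j}/8$ with $k+j=2$ all have valuation $-1$. Integrality of $E_3$
then says that $b_{1,0}+b_{2,0}+b_{1,1}+b_{0,2}$ is even, which is exactly \eqref{eq:cong} for
$n=2$.
\end{remark}

\section{Sharpness}\label{sec:sharp}

To prove Theorem~\ref{thm:sharp} we evaluate symbols on suitable chord diagrams. Two facts reduce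
the work to small combinatorics of graphs. The \emph{intersection graph} of a chord diagram has the
chords as vertices, two of them being adjacent if they cross.

\begin{lemma}\label{lem:connected}
The symbol of an additive rational-valued GV invariant vanishes on every chord diagram whose
intersection graph is disconnected.
\end{lemma}

\begin{proof}
Let $H$ be the set of chords of one component of the graph, and let $c$ be a chord not in $H$. No
chord of $H$ crosses $c$, so each lies on one side of $c$. Chords on different sides do not cross,
and $H$ is connected, so all of $H$ lies on one side. Therefore both endpoints of $c$ lie in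
the same arc of the circle cut at the endpoints of $H$. Choose such an arc that contains
endpoints of chords. The chords lying in it, and the remaining chords, exhibit the diagram as a
connected sum of two nonempty diagrams. It is realized by a connected sum $K_1\# K_2$ of singular
knots with at least one double point each. For an additive $v$, the alternating sum of
$v(K_1^\alpha\# K_2^\beta)=v(K_1^\alpha)+v(K_2^\beta)$ over all resolutions $\alpha,\beta$ is zero:
the first term does not depend on $\beta$, nor the second on $\alpha$.
\end{proof}

\begin{lemma}[Cohn--Lempel \cite{CohnLempel}, Soboleva \cite{Soboleva}]\label{lem:corank}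
Smoothing all chords of $D$ gives $r(D)=1+\operatorname{corank}_{\mathbb F_2}$ circles, where the
corank is that of the adjacency matrix of the intersection graph.
\end{lemma}

\begin{proof}
Attach untwisted bands to a disk along the chords. The result is a connected orientable surface
$\Sigma$ whose boundary consists of the $r(D)$ circles. The cores of the bands, closed up by the
chords, form a basis of $H_1(\Sigma;\mathbb F_2)$, in which the intersection form is the adjacency
matrix. By Lefschetz duality the radical of the form is the kernel of
$H_1(\Sigma)\to H_1(\Sigma,\partial\Sigma)$, that is, the image of $H_1(\partial\Sigma)$. The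
latter group has dimension $r(D)$, and the kernel of $H_1(\partial\Sigma)\to H_1(\Sigma)$ is
spanned by the class of the whole boundary. So the corank is $r(D)-1$.
\end{proof}

\paragraph{Paths and cycles.}
Let $m\ge4$ and mark $2m$ points on the circle, numbered cyclically by $\mathbb Z/2m$. The chords
$\{2i,2i+3\}$, $i\in\mathbb Z/m$, use every point once. Between the endpoints of the $i$-th chord
lie the points $2i+1$ and $2i+2$, which belong to the $(i-1)$-st and the $(i+1)$-st chord; the
other endpoints of these two chords lie outside. So the intersection graph is the cycle $C_m$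
(Figure~\ref{fig:cycle}). Deleting consecutive chords leaves diagrams whose graph is a path $P_l$
with $l$ vertices, and $l\ge1$ is arbitrary since $m$ is. We write $C_m$ and $P_l$ also for
diagrams with these graphs; by Lemma~\ref{lem:corank} and the recursions used, the values computed
below depend only on the graph.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\draw (0,0) circle (1);
\draw (0:1) -- (108:1);
\draw (72:1) -- (180:1);
\draw (144:1) -- (252:1);
\draw (216:1) -- (324:1);
\draw (288:1) -- (36:1);
\node at (0:1.2) {$0$};
\node at (36:1.2) {$1$};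
\node at (72:1.2) {$2$};
\node at (108:1.2) {$3$};
\node at (144:1.2) {$4$};
\node at (180:1.2) {$5$};
\node at (216:1.2) {$6$};
\node at (252:1.2) {$7$};
\node at (288:1.2) {$8$};
\node at (324:1.2) {$9$};
\end{tikzpicture}
\caption{The chord diagram with chords $\{2i,2i+3\}$ on ten cyclically numbered points. Each chord
crosses exactly two others, and the intersection graph is the cycle $C_5$. Deleting one chord
leaves a diagram with intersection graph the path $P_4$.}\label{fig:cycle}
\end{figure}

The kernel of the adjacency matrix of $P_l$ over $\mathbb F_2$ consists of the vectors with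
$v_{i-1}=v_{i+1}$ for $1\le i\le l$, where $v_0=v_{l+1}=0$. So the entries at even places vanish and
those at odd places are equal, and they vanish too if $l$ is even. For $C_m$ the condition is
$v_{i-1}=v_{i+1}$ cyclically. Hence
\begin{equation}\label{eq:r}
r(P_l)=\begin{cases}1&l\text{ even},\\2&l\text{ odd},\end{cases}\qquad
r(C_m)=\begin{cases}3&m\text{ even},\\2&m\text{ odd}.\end{cases}
\end{equation}

By Lemma~\ref{lem:pdegree} the symbol of $c_{2k}=p_{k,0}$ is the coefficient of $z^{2k}u^0$ in
$\sum_S u^{m-|S|}z^{|S|}(-u/z)^{r(S)-1}$ with $m=2k$. Only $S=D$ with $r(D)=1$ contributes, so this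
symbol is $W(D)$, where we put $W(D)=1$ if $r(D)=1$ and $W(D)=0$ otherwise. Coranks add over
disjoint unions of graphs. So $W$ of a disjoint union of paths is $1$ if all of them have an
even number of vertices and $0$ otherwise, and $W(C_{2n})=0$ for $n\ge2$.

\subsection{The modulus: proof of Theorem~\ref{thm:sharp}(b)}

We compute the symbol of $pc_{2n}$ on the cycle $C_{2n}$. Let $\ell_n=\ell_{n,0}$ be the coefficient
of $x^n$ in $\log C$. In \eqref{eq:ell} with $j=0$ the terms with $r>1$ have degree $\le2n/r<2n$. So
on $2n$-singular knots $\ell_n=(-1)^npc_{2n}$. The invariants $\ell_n$ are additive of degree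
$\le2n$. We write $\sigma(\ell)(D)$ for the symbol of $\ell_n$ on a diagram with $2n$ chords. From
$C=\exp\sum_n\ell_nx^n$ we have, for $k\ge1$,
\[
c_{2k}=\sum_{s\ge1}\frac1{s!}\sum_{n_1+\dots+n_s=k}\ell_{n_1}\cdots\ell_{n_s}.
\]
By \eqref{eq:product} the symbol of the product is a sum over ordered partitions of the chords into
blocks of sizes $2n_1,\dots,2n_s$. The factor $1/s!$ makes them unordered:
\[
W(D)=\sum_{\pi}\ \prod_{B\in\pi}\sigma(\ell)(B),
\]
where $\pi$ runs over the set partitions of the chords of $D$ into nonempty blocks of even size. By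
Lemma~\ref{lem:connected} only partitions into blocks with connected intersection graph contribute.

\emph{Paths.} We have $\sigma(\ell)(P_2)=W(P_2)=1$. We claim $\sigma(\ell)(P_l)=0$ for even $l\ge4$.
The contributing partitions of $P_l$ cut it into subpaths with an even number of vertices. By
induction blocks $P_s$ with $4\le s<l$ give $0$. There remain the one-block partition and the
partition into pairs of neighbors, which is unique. So $1=W(P_l)=\sigma(\ell)(P_l)+1$.

\emph{Cycles.} Let $n\ge2$. A connected proper subset of $C_{2n}$ is a path, and on paths of even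
size $\sigma(\ell)$ vanishes except on $P_2$. So the contributing partitions of $C_{2n}$ are the
one-block partition and the perfect matchings, of which there are two. Thus
$0=W(C_{2n})=\sigma(\ell)(C_{2n})+2$, and
\[
\sigma(pc_{2n})(C_{2n})=\pm2\quad(n\ge2),\qquad\sigma(pc_2)(P_2)=\pm1 .
\]
If $pc_{2n}$ is congruent mod $M$ to an invariant of degree $\le2n-1$, integer-valued or
$\mathbb Z/M$-valued, these values vanish mod $M$. So $M$ divides $2$ if $n\ge2$, and $M=1$ if
$n=1$. For $n\ge2$ and $M=2$, Theorem~\ref{thm:main} provides the congruence. \qed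

\subsection{The degree: proof of Theorem~\ref{thm:sharp}(a)}

Let $n\ge2$ and $m=2n-1$. In \eqref{eq:v} all terms of $v_{2n-1}$ other than $b_{n-1,1}$ have degree
$\le2n-2$. So on $m$-singular knots $pc_{2n}$ is congruent mod $2$ to the symbol of $b_{n-1,1}$.
Write $\delta$ for the symbol of $b_{k,1}$ on diagrams with $2k+1$ chords, for all $k\ge0$. We look
for a diagram with $m$ chords on which $\delta$ is odd.

Read \eqref{eq:prod} modulo $u^2$. The factors with $j=0$ give $C$, those with $j=1$ give
$1+u\sum_kb_{k,1}x^k$, and the rest give $1$. Hence $\sum_kp_{k,1}x^k=C\cdot\sum_kb_{k,1}x^k$. For a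
diagram $D$ with $|D|=2k+1$ let $\sigma(p)(D)$ denote the symbol of $p_{k,1}$. By
\eqref{eq:product},
\begin{equation}\label{eq:delta}
\sigma(p)(D)=\sum_{T\subset D,\ |T|\text{ odd}}\delta(T)\,W(D\setminus T).
\end{equation}
As $b_{k,1}$ is additive, only $T$ with connected intersection graph contribute. On the other hand,
$\sigma(p)(D)$ is the coefficient of $u\,z^{|D|-1}$ in Lemma~\ref{lem:pdegree}. The exponent of $u$
in the term of $S$ is $|D|-|S|+r(S)-1$. It equals $1$ if $S=D$ and $r(D)=2$, with sign $-1$, or if
$S=D\setminus\{c\}$ and $r(S)=1$, with sign $+1$. So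
\begin{equation}\label{eq:sigmap}
\sigma(p)(D)=\#\{c\in D: r(D\setminus\{c\})=1\}-\begin{cases}1&r(D)=2,\\0&\text{otherwise.}\end{cases}
\end{equation}

\emph{Paths.} Let $l$ be odd. Then $r(P_l)=2$, and removing a chord $c$ leaves pieces with an
even number of vertices exactly when $c$ is in an odd position. So
$\sigma(p)(P_l)=\frac{l+1}2-1=\frac{l-1}2$. In \eqref{eq:delta} the only contributions come from
subpaths $T=P_s$, $s$ odd, for which both complementary pieces have an even number of vertices
(possibly zero). The first piece can then have $0,2,\dots,l-s$ vertices, so there are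
$\frac{l-s}2+1$ such subpaths:
\[
\sum_{s\text{ odd},\ s\le l}\delta(P_s)\Bigl(\frac{l-s}2+1\Bigr)=\frac{l-1}2\qquad(l\text{ odd}).
\]
This system is triangular with diagonal entries $1$, so it has a unique solution. It is
$\delta(P_3)=1$ and $\delta(P_s)=0$ for odd $s\ne3$: for $l=1$ both sides are then $0$, and for
$l\ge3$ the left side is $\frac{l-3}2+1$.

\emph{Cycles.} Let $m\ge5$ be odd. By \eqref{eq:r}, $r(C_m)=2$, and each of the $m$ diagrams
$C_m\setminus\{c\}=P_{m-1}$ has $r=1$. So $\sigma(p)(C_m)=m-1$. The connected proper subsets of odd
size are subpaths, and among these $\delta\ne0$ only for the $m$ subpaths $P_3$. The complement of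
each is a path with $m-3$ vertices, an even number, so its $W$ is $1$. Hence $m-1=\delta(C_m)+m$,
that is, $\delta(C_m)=-1$.

So $\delta$ is odd on $P_3$, which settles $n=2$, and on $C_{2n-1}$, which settles $n\ge3$. Thus
$pc_{2n}$ mod $2$ does not vanish on all $(2n-1)$-singular knots, so it does not have degree
$\le2n-2$. An invariant $v_{2n-1}$ as in Theorem~\ref{thm:main} has the same reduction mod $2$, so
its degree is exactly $2n-1$. \qed

\begin{thebibliography}{9}

\bibitem{BarNatan} Bar-Natan, Topology \textbf{34} (1995).

\bibitem{CohnLempel} Cohn and Lempel, 1972.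

\bibitem{Conant} James Conant, \emph{Chirality and the Conway polynomial},
arXiv:math/0503648 (2005).

\bibitem{Jones} Jones, Bull. AMS \textbf{12} (1985).

\bibitem{LickorishMillett} Lickorish and Millett, Comment. Math. Helv. \textbf{61} (1986).

\bibitem{Murakami} H. Murakami, J. Math. Soc. Japan \textbf{38} (1986).

\bibitem{Soboleva} Soboleva, 2001.

\end{thebibliography}

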